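\title{Two small resources or one big one: the configuration LP on $(1,\varepsilon)$-restricted max-min allocation with target one}

\begin{abstract}
In restricted max-min allocation, indivisible resources are distributed among players, each of whom accepts only resources from a given list, and the value received by the poorest player is to be maximized. Haxell and Szab\'o asked for an instance with resource values in $\{1,\frac13\}$ whose configuration LP has optimal target $1$ and which has no allocation of min-value $\frac23$. We show that no such instance exists: if $0<\varepsilon<\frac12$, all values lie in $\{1,\varepsilon\}$ and the configuration LP is feasible for target $1$, then every player can be given one resource of value $1$ or two of value $\varepsilon$. The bound $2\varepsilon$ is optimal for $\frac13\le\varepsilon<\frac12$ and fails for $\varepsilon=\frac12$. The proof combines the topological Hall theorem with a vanishing theorem for the homology of a complex attached to a family of sets of size at most three, whose faces are the subfamilies that have pairwise disjoint representative pairs.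
\end{abstract}

\section{Introduction}\label{sec:intro}

An instance of the \emph{restricted max-min allocation problem}, also called the Santa Claus problem, consists of a finite set $P$ of players, a finite set $R$ of indivisible resources, a value $v_r>0$ for each $r\in R$, and for each player $p$ a set $L_p\subseteq R$ of resources that $p$ covets. We write $v(S)=\sum_{r\in S}v_r$. An \emph{allocation} gives each player $p$ a set $a(p)\subseteq L_p$, with $a(p)\cap a(q)=\emptyset$ for $p\ne q$; its \emph{min-value} is $\min_{p\in P}v(a(p))$. The instance is \emph{$(1,\varepsilon)$-restricted} if every $v_r$ lies in $\{1,\varepsilon\}$; resources of value $1$ are then \emph{big} and those of value $\varepsilon$ are \emph{small}.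

The configuration LP of Bansal and Sviridenko is a fractional relaxation of the statement ``some allocation has min-value at least $T$''. A \emph{configuration} for player $p$ and target $T$ is a set $S\subseteq L_p$ with $v(S)\ge T$; let $\mathcal C(p,T)$ be the set of these. The program $\mathrm{CLP}(T)$ asks for numbers $x_{p,S}\ge0$ ($p\in P$, $S\in\mathcal C(p,T)$) such that
\begin{align}
\sum_{S\in\mathcal C(p,T)}x_{p,S}&=1&&\text{for every }p\in P,\label{eq:player}\\
\sum_{p\in P}\ \sum_{S\in\mathcal C(p,T),\ S\ni r}x_{p,S}&\le1&&\text{for every }r\in R.\label{eq:resource}
\end{align}
The left side of \eqref{eq:resource} is the \emph{load} of $r$. The optimal target $T^*$ is the largest $T$ for which $\mathrm{CLP}(T)$ is feasible. An allocation of min-value $T$ is a $0$--$1$ solution of $\mathrm{CLP}(T)$, so $T^*$ bounds the best min-value from above, and the ratio of the two measures how much the relaxation overpromises.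

Take $\varepsilon=\frac13$ and $T^*=1$. Min-values are multiples of $\frac13$, so the best one is $0$, $\frac13$, $\frac23$ or $1$. Hall's marriage theorem (distinct representatives $r_p\in L_p$ exist if and only if $|\bigcup_{p\in I}L_p|\ge|I|$ for all $I\subseteq P$) excludes $0$. Indeed, configurations are nonempty, so the players of $I$ put total load at least $|I|$ on $\bigcup_{p\in I}L_p$, and by \eqref{eq:resource} this set has at least $|I|$ elements. If all resources are big, this already gives min-value $1$. If all are small, every configuration has at least three elements, the same count gives $|\bigcup_{p\in I}L_p|\ge3|I|$, and Hall's theorem applied to three copies of each player gives min-value $1$ again. The difficulty lies in the mixture: in the LP a player may live partly on big resources and partly on triples of small ones, while in an allocation it has to choose. Haxell and Szab\'o~\cite{HS} ask to see a $(1,\frac13)$-restricted instance with $T^*=1$ and no allocation of min-value $\frac23$. In such an instance the LP would overpromise by the factor $3$. We show that there is none.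

\begin{theorem}\label{thm:main}
Let $0<\varepsilon<\frac12$, and consider a $(1,\varepsilon)$-restricted instance for which $\mathrm{CLP}(1)$ is feasible. Then some allocation gives every player a resource of value $1$ or two resources of value $\varepsilon$; its min-value is at least $2\varepsilon$. In particular, every $(1,\frac13)$-restricted instance with $T^*=1$ has an allocation of min-value at least $\frac23$.
\end{theorem}

\begin{proposition}\label{prop:sharp}
\begin{enumerate}
\item[(a)] For every $\varepsilon\in[\frac13,\frac12)$ there is a $(1,\varepsilon)$-restricted instance with $T^*=1$ whose best min-value is exactly $2\varepsilon$. Hence the worst ratio of $T^*$ to the best min-value, over $(1,\varepsilon)$-restricted instances with $T^*=1$, is exactly $\frac1{2\varepsilon}$; for $\varepsilon=\frac13$ it is $\frac32$.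
\item[(b)] There is a $(1,\frac12)$-restricted instance with $T^*=1$ and no allocation of min-value $1$. So the hypothesis $\varepsilon<\frac12$ in Theorem~\ref{thm:main} cannot be relaxed to $\varepsilon\le\frac12$.
\end{enumerate}
\end{proposition}

The part of the argument that concerns small resources can be stated on its own. For $w\in\mathbb R^X$ and $U\subseteq X$ we write $w(U)=\sum_{s\in U}w_s$, and $[m]=\{1,\dots,m\}$.

\begin{theorem}[Rainbow form]\label{thm:rainbow}
Let $\mathcal F_1,\dots,\mathcal F_m$ be families of subsets of size at most $3$ of a finite set $X$. Suppose that for every nonempty $I\subseteq[m]$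
\[
|X|-\max\Big\{w(X):\ w\in[0,1]^X,\ w(e)\le1\text{ for all }e\in\bigcup_{i\in I}\mathcal F_i\Big\}>2(|I|-1).
\]
Then there are sets $e_i\in\mathcal F_i$ and pairwise disjoint $2$-element sets $\pi_i\subseteq e_i$ $(i\in[m])$.
\end{theorem}

Both theorems come from the topological Hall theorem (Section~\ref{sec:tools}), which finds a face with one vertex of each color in a colored simplicial complex as soon as certain homology groups vanish. The complex we use has the triples of small resources as vertices, and a set of triples is a face if disjoint pairs can be chosen from them. Theorem~\ref{thm:vanish} bounds the degree of its first nonzero homology group in terms of the LP quantity in Theorem~\ref{thm:rainbow}. Section~\ref{sec:deduce} derives Theorems~\ref{thm:main} and~\ref{thm:rainbow} from it, together with a version of Theorem~\ref{thm:main} with slack in \eqref{eq:player}; Sections~\ref{sec:ops} and~\ref{sec:proof} prove it. We begin with the instances of Proposition~\ref{prop:sharp}, which show where the obstruction comes from.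

\section{Instances on which the LP overpromises}\label{sec:sharp}

Both instances use one device: a group of $k$ players shares $k-1$ big resources that nobody else covets. In the LP each player can take big resources with total weight $\frac{k-1}k$ and needs small resources only with weight $\frac1k$. In an allocation some player of the group receives no big resource at all. Note that $\mathrm{CLP}(T)$ feasible implies $\mathrm{CLP}(T')$ feasible for $T'\le T$, so $T^*=1$ means that $\mathrm{CLP}(1)$ is feasible and $\mathrm{CLP}(T)$ is infeasible for all $T>1$.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}(b)]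
Let $\varepsilon=\frac12$, with small resources $1,2,3,4$. There are two groups of two players, each group with one private big resource. The players of the first group also covet $\{1,2\}$ and $\{3,4\}$ respectively, those of the second group $\{2,3\}$ and $\{4,1\}$. Let each player take its big resource and its pair with weight $\frac12$ each. Each resource is coveted by two players, so all loads equal $1$ and $\mathrm{CLP}(1)$ is feasible. For $T>1$ every configuration contains the big resource of the group, whose load would be $2$; so $T^*=1$. In an allocation, each group has a player without a big resource. The pairs of these two players meet, since each of $\{1,2\},\{3,4\}$ meets each of $\{2,3\},\{4,1\}$, so one of them receives value at most $\frac12$.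
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}(a)]
Let the small resources be the seven points of the Fano plane: seven lines of three points each, every point on three lines, any two lines meeting. There are two groups of seven players, with one player per line in each group. Each group has six private big resources, coveted by all its players, and each player also covets the three points of its line.

\emph{$\mathrm{CLP}(1)$ is feasible.} Each player takes each of its six big resources with weight $\frac17$, and its line, of value $3\varepsilon\ge1$, with weight $\frac17$. A big resource has load $7\cdot\frac17=1$, a point has load $2\cdot3\cdot\frac17=\frac67$.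

\emph{$\mathrm{CLP}(T)$ is infeasible for $T>1$.} Suppose it is feasible, fix a group, and let $u_0,u_1,u_2$ be the total weights that its players put on configurations with no, exactly one, and at least two big resources. Then $u_0+u_1+u_2=7$ and $u_1+2u_2\le6$, so $u_0\ge7-u_1-\frac{6-u_1}2=4-\frac{u_1}2$. A configuration without a big resource has three points, because $2\varepsilon<1$, and one with exactly one big resource has at least one point, because $T>1$. The group thus puts load at least $3u_0+u_1\ge12-\frac{u_1}2\ge9$ on the points. The two groups together need $18$, and only $7$ is available.

\emph{No allocation has min-value above $2\varepsilon$.} Each group has a player without a big resource. The lines of these two players meet, so one of them receives at most two points.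

Thus $T^*=1$, and by Theorem~\ref{thm:main} the best min-value is exactly $2\varepsilon$. Theorem~\ref{thm:main} also bounds the ratio by $\frac1{2\varepsilon}$ for every instance with $T^*=1$.
\end{proof}

In both instances a clash between two groups costs one player one small resource. For pairs this leaves a single one, and one might guess that for triples several groups can be arranged so that, whichever players are left without big resources, one of them keeps at most one point of its triple. Avoiding this means choosing one triple from each group together with disjoint pairs inside the chosen triples, which is the conclusion of Theorem~\ref{thm:rainbow}.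

\section{Homological tools}\label{sec:tools}

A \emph{(simplicial) complex} $\Gamma$ is a finite family of finite sets, called faces, that contains $\emptyset$ and is closed under taking subsets; $u$ is a vertex if $\{u\}\in\Gamma$. For a set $U$, the induced subcomplex $\Gamma[U]$ consists of the faces contained in $U$. For a vertex $u$, the \emph{deletion} $\Gamma-u$ consists of the faces avoiding $u$, and the \emph{link} $\operatorname{lk}_\Gamma(u)$ of the faces $\sigma\not\ni u$ with $\sigma\cup\{u\}\in\Gamma$. The \emph{join} of complexes on disjoint vertex sets is $\Gamma*\Lambda=\{\sigma\cup\tau:\sigma\in\Gamma,\ \tau\in\Lambda\}$. A complex is a \emph{cone} if it has a vertex $u$ with $\sigma\cup\{u\}\in\Gamma$ for all faces $\sigma$; the join of any complex with a cone is a cone.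

Fix a field $k$. The space $C_i(\Gamma)$ of $i$-chains has as a basis the oriented faces with $i+1$ vertices, including $C_{-1}(\Gamma)=k\cdot\emptyset$, and $\widetilde H_i(\Gamma)$ is the homology of this augmented chain complex. Thus $\widetilde H_i(\Gamma)=0$ for $i<-1$; $\widetilde H_{-1}(\Gamma)=0$ if and only if $\Gamma$ has a vertex; and $\widetilde H_0(\Gamma)=0$ if $\Gamma$ is connected. We use three standard facts.
\begin{enumerate}
\item[(F1)] For a vertex $u$ of $\Gamma$, the sequence $\widetilde H_i(\Gamma-u)\to\widetilde H_i(\Gamma)\to\widetilde H_{i-1}(\operatorname{lk}_\Gamma(u))$ is exact, the first map being induced by inclusion. (The quotient $C_i(\Gamma)/C_i(\Gamma-u)$ has as a basis the faces containing $u$, and removing $u$ identifies it with $C_{i-1}(\operatorname{lk}_\Gamma(u))$, compatibly with boundaries up to sign.)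
\item[(F2)] $\widetilde H_i(\Gamma*\Lambda)\cong\bigoplus_{a+b=i-1}\widetilde H_a(\Gamma)\otimes\widetilde H_b(\Lambda)$. (The augmented chain complex of a join is the tensor product of those of the factors, shifted by one; apply the K\"unneth formula over the field $k$.)
\item[(F3)] A cone has zero reduced homology in all degrees.
\end{enumerate}
A nonempty discrete complex, that is, a set of isolated vertices, has reduced homology only in degree $0$. By (F2) and induction, a join of $l\ge0$ nonempty discrete complexes has reduced homology only in degree $l-1$; for $l=0$ the join is $\{\emptyset\}$.

The following homological version of the topological Hall theorem is due to Meshulam. We include the short proof.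

\begin{theorem}[Topological Hall theorem]\label{thm:hall}
Let $\Gamma$ be a complex whose vertices lie in a disjoint union $V_1\sqcup\dots\sqcup V_m$, and let $V_I=\bigcup_{i\in I}V_i$. If $\widetilde H_{|I|-2}(\Gamma[V_I])=0$ for every nonempty $I\subseteq[m]$, then $\Gamma$ has a face with exactly one vertex in each $V_i$.
\end{theorem}

For $m=2$ the hypothesis says that both classes contain vertices and that $\Gamma$ is connected; a path from $V_1$ to $V_2$ then contains an edge with one end in each class.

\begin{proof}
Let $\Delta$ be the complex of all subsets of $[m]$, and let $[I]$ be the face $I$ oriented by the order of $[m]$, so that $\partial[I]=\sum_{i\in I}\pm[I\setminus i]$. We construct a chain map $f:C_*(\Delta)\to C_*(\Gamma)$ with $f([\emptyset])=\emptyset$ and $f([I])\in C_{|I|-1}(\Gamma[V_I])$, by induction on $|I|$. Suppose $f$ is defined on all smaller faces. The chain $f(\partial[I])$ lies in $C_{|I|-2}(\Gamma[V_I])$, and it is a cycle because $\partial f(\partial[I])=f(\partial\partial[I])=0$. By hypothesis it is the boundary of a chain in $C_{|I|-1}(\Gamma[V_I])$, which we take as $f([I])$.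

Let $c:\Gamma\to\Delta$ send the vertices in $V_i$ to $i$. The induced chain map $c_*$ sends a face to $0$ if two of its vertices lie in the same class. The only face of $\Delta$ with $|I|$ vertices inside $I$ is $I$, so $c_*f([I])=\lambda_I[I]$ with $\lambda_I\in k$, and $\lambda_\emptyset=1$. Taking boundaries gives $\lambda_I\sum_{i\in I}\pm[I\setminus i]=\sum_{i\in I}\pm\lambda_{I\setminus i}[I\setminus i]$ with the same signs on both sides, so $\lambda_I=\lambda_{I\setminus i}$ for $i\in I$, and $\lambda_{[m]}=1$. Hence $f([m])$ involves a face with $m$ vertices that $c_*$ does not send to $0$; its vertices lie in $m$ different classes.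
\end{proof}

\section{Systems and the vanishing theorem}\label{sec:systems}

\begin{definition}
A \emph{system} $H$ is a finite set $X=X(H)$ of \emph{points} with a finite indexed family of \emph{edges} $e\subseteq X$, $|e|\le3$; different edges may be equal as sets. An edge is \emph{live} if $|e|\ge2$ and \emph{dead} otherwise, and $\|H\|$ is the sum of the sizes of the live edges.
\begin{itemize}
\item A \emph{pairing} of a set $Q$ of edges is a family of pairwise disjoint $2$-element sets $\pi_e\subseteq e$ ($e\in Q$). The complex $K(H)$ has as faces the sets of edges that have a pairing. Its vertices are the live edges.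
\item A vector $w\in[0,1]^X$ is \emph{feasible} for $H$ if $w(e)\le1$ for every edge $e$. We put $\alpha(H)=\max\{w(X):w\text{ feasible}\}$ and $\theta(H)=|X|-\alpha(H)$.
\end{itemize}
\end{definition}

We need only triples for Theorem~\ref{thm:main}, but the induction produces pairs, dead edges and repeated edges, so they are admitted from the start. A dead edge affects neither $K(H)$ nor $\|H\|$, and its constraint $w(e)\le1$ holds for every $w\in[0,1]^X$. If there is no live edge, then $\theta(H)=0$.

A feasible $0$--$1$ vector is a set of points containing at most one point of each edge, and its complement is a set whose removal kills all edges. So $\theta(H)$ is the fractional version of the least number of points that must be removed to kill all edges. Serving an edge consumes two points, which suggests that $K(H)$ has no obstruction below roughly $\theta(H)/2$ edges. At the level of faces this is immediate. Let $\theta(H)>2(i+1)$, let $Q$ be a face with $i+1$ edges, and let $D$ be the set of the $2(i+1)$ points used by a pairing. If every edge had at most one point outside $D$, the indicator vector of $X\setminus D$ would be feasible and $\theta(H)\le|D|$. So some edge has two points outside $D$; it is not in $Q$,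 since edges have at most three points; and it extends $Q$ to a larger face. The theorem upgrades this to homology.

\begin{theorem}\label{thm:vanish}
Let $H$ be a system and $i\ge-1$. If $\theta(H)>2(i+1)$, then $\widetilde H_i(K(H))=0$.
\end{theorem}

Lower bounds for $\theta$ come from fractional matchings, which is how the configuration LP enters.

\begin{lemma}\label{lem:weak}
Let $y_e\ge0$ be weights on the edges of $H$ with $\sum_{e\ni s}y_e\le1$ for every point $s$. Then $\theta(H)\ge\sum_e(|e|-1)\,y_e$.
\end{lemma}

\begin{proof}
For feasible $w$,
\[
|X|-w(X)=\sum_s(1-w_s)\ge\sum_s(1-w_s)\sum_{e\ni s}y_e=\sum_ey_e\big(|e|-w(e)\big)\ge\sum_e(|e|-1)\,y_e.\qedhere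
\]
\end{proof}

\begin{remark}
It matters that the vertices of $K(H)$ are the triples and not the pairs inside them. A single triple has $\theta=3-1=2$. The system of its three pairs has $\alpha=\frac32$ (add the three constraints; $w\equiv\frac12$ attains the bound), hence $\theta=\frac32$. A triple thus supplies the full amount $2$ that Theorem~\ref{thm:vanish} requires per degree of homology, and splitting it into pairs does not.
\end{remark}

\section{From the vanishing theorem to allocations}\label{sec:deduce}

\begin{proof}[Proof of Theorem~\ref{thm:rainbow}]
Let $H$ be the system on $X$ with one edge $(i,e)$, equal to $e$ as a set, for each $i\in[m]$ and $e\in\mathcal F_i$. Let $V_i$ be the set of edges $(i,e)$, and $H_I$ the system on $X$ with the edges in $V_I$. Then $K(H)[V_I]=K(H_I)$, and the hypothesis reads $\theta(H_I)>2\big((|I|-2)+1\big)$. Theorem~\ref{thm:vanish} gives $\widetilde H_{|I|-2}(K(H)[V_I])=0$, and Theorem~\ref{thm:hall} gives a face with one edge in each $V_i$. A pairing of this face is what we want.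
\end{proof}

\begin{example}\label{ex:strict}
The strict inequality in Theorem~\ref{thm:rainbow} is best possible, for triples and for pairs. Let $m=2$. First take $X=\{a,b,c\}$ and $\mathcal F_1=\mathcal F_2=\{\{a,b,c\}\}$. The left side is $3-1=2$ for every $I$, and two disjoint pairs do not fit into three points. Next take $X=\{1,2,3,4\}$, $\mathcal F_1=\{\{1,2\},\{3,4\}\}$, $\mathcal F_2=\{\{2,3\},\{4,1\}\}$. Each family partitions $X$ into two pairs, so the maximum is at most $2$, and $w\equiv\frac12$ attains it; the left side is again $2$ for every $I$, and each set of $\mathcal F_1$ meets each set of $\mathcal F_2$. In both cases the hypothesis holds for $|I|=1$, holds with equality in place of $>$ for $I=\{1,2\}$, and the conclusion fails. The corresponding systems have $\theta=2$ and disconnected $K$, so the inequality in Theorem~\ref{thm:vanish} must be strict as well.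
\end{example}

Theorem~\ref{thm:main} is the special case $\sum_Sx_{p,S}=1$ of the next statement.

\begin{proposition}[Robust form]\label{prop:robust}
Let $0<\varepsilon<\frac12$, and consider a $(1,\varepsilon)$-restricted instance. Suppose there are numbers $x_{p,S}\ge0$ $(p\in P$, $S\in\mathcal C(p,1))$ that satisfy \eqref{eq:resource} for $T=1$ and $\sum_Sx_{p,S}>1-\frac1{|P|}$ for every $p\in P$. Then some allocation gives every player a big resource or two small resources.
\end{proposition}

\begin{proof}
Let $B$ and $Z$ be the sets of big and small resources.

\emph{Normalizing the solution.} Since $2\varepsilon<1$, a configuration without a big resource contains at least three small ones; this is the only use of $\varepsilon<\frac12$. Replace each configuration by one of its big resources if it has one, and by one of its $3$-element subsets otherwise. This does not increase any load. Let $\beta_p$ be the total weight that $p$ now puts on big resources and $y_{p,\tau}$ its weight on the triple $\tau\subseteq L_p\cap Z$. Then $\beta_p+\sum_\tau y_{p,\tau}>1-\frac1{|P|}$.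

\emph{The complex.} For $p\in P$ let $V_p$ consist of the symbols $(p,b)$ with $b\in L_p\cap B$ and $(p,\tau)$ with $\tau$ a $3$-element subset of $L_p\cap Z$. Let $H$ be the system on $Z$ whose edges are the $(p,\tau)$, with underlying set $\tau$. Let $\Lambda$ be the complex of all sets of symbols $(p,b)$ in which no $b$ occurs twice, and let $\Gamma=\Lambda*K(H)$. A face of $\Gamma$ with one vertex in each $V_p$, together with a pairing of its part in $K(H)$, gives each player a big resource of its own or two small resources of its own from $L_p$. It remains to verify the hypothesis of Theorem~\ref{thm:hall}.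

\emph{The Hall condition.} Let $\emptyset\ne I\subseteq P$, let $B_I=B\cap\bigcup_{p\in I}L_p$, and let $H_I$ be the system on $Z$ with the edges $(p,\tau)$, $p\in I$. Then $\Gamma[V_I]=\Lambda[V_I]*K(H_I)$. The complex $\Lambda[V_I]$ is the join, over $b\in B_I$, of the nonempty discrete complexes $\{(p,b):p\in I,\ b\in L_p\}$, so its reduced homology vanishes outside degree $|B_I|-1$. By (F2), $\widetilde H_{|I|-2}(\Gamma[V_I])=0$ as soon as $\widetilde H_{d}(K(H_I))=0$ for $d=(|I|-3)-(|B_I|-1)=|I|-|B_I|-2$. This is automatic if $d<-1$, and otherwise follows from Theorem~\ref{thm:vanish} once we know
\begin{equation}\label{eq:hallcond}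
|B_I|+\tfrac12\theta(H_I)>|I|-1,
\end{equation}
which is the inequality $\theta(H_I)>2(d+1)$. The loads on $B_I$ are at most $1$, so $|B_I|\ge\sum_{p\in I}\beta_p$. The loads on $Z$ are at most $1$, so Lemma~\ref{lem:weak} gives $\frac12\theta(H_I)\ge\sum_{p\in I}\sum_\tau y_{p,\tau}$. Adding, $|B_I|+\frac12\theta(H_I)>|I|-\frac{|I|}{|P|}\ge|I|-1$.
\end{proof}

The LP solution serves only to establish \eqref{eq:hallcond}: the conclusion holds whenever \eqref{eq:hallcond} holds for all nonempty $I$.

\section{Contracting and shrinking edges}\label{sec:ops}

By (F1), the homology of $K(H)$ is controlled by the deletion and the link of a vertex. The deletion of the vertex $q$ is $K(H-q)$, where $H-q$ is $H$ without the edge $q$. The link also comes from a system: once $q$ is served, the other edges can use no point of $q$ if $|q|=2$, and a single point of $q$, freely chosen, if $|q|=3$.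

\begin{definition}
Let $q$ be a live edge of $H$. The \emph{contraction} $H/q$ has one edge $e'$ for each edge $e\ne q$ of $H$.
\begin{itemize}
\item If $|q|=2$, the points of $q$ are deleted and $e'=e\setminus q$.
\item If $|q|=3$, the points of $q$ are merged into one new point $t$: $e'=(e\setminus q)\cup\{t\}$ if $e\cap q\ne\emptyset$, and $e'=e$ otherwise.
\end{itemize}
\end{definition}

In both cases the number of points drops by $2$, and $|e'|\le|e|$, so $\|H/q\|<\|H\|$. We identify $e'$ with $e$ as a vertex of the complexes.

\begin{lemma}\label{lem:link}
$\operatorname{lk}_{K(H)}(q)=K(H/q)$.
\end{lemma}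

\begin{proof}
Let $Q$ be a set of edges other than $q$. If $|q|=2$, a pairing of $Q\cup\{q\}$ has $\pi_q=q$, so it amounts to a choice of disjoint pairs $\pi_e\subseteq e\setminus q$, $e\in Q$. Let $|q|=3$. In a pairing of $Q\cup\{q\}$ the pairs $\pi_e$, $e\in Q$, avoid $\pi_q$, so together they use at most one point of $q$. If $\pi_e$ contains that point, then $e$ meets $q$ and $t\in e'$; renaming the point $t$ gives a pairing of $Q$ in $H/q$. Conversely, in a pairing of $Q$ in $H/q$ at most one pair contains $t$. If $\pi_e=\{t,u\}$, then $e$ meets $q$; replace $t$ by a point of $e\cap q$. At least two points of $q$ are unused, and they form $\pi_q$.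
\end{proof}

This is the main use of $|e|\le3$: an edge of size $4$ could spare two of its points, and merging it into one point would not describe the link.

\begin{lemma}\label{lem:theta}
$\theta(H/q)\ge\theta(H)-2$.
\end{lemma}

\begin{proof}
It suffices to show $\alpha(H)\ge\alpha(H/q)$. Let $w'$ be feasible for $H/q$ and put $w=w'$ off $q$. If $|q|=2$, put $w=0$ on $q$. If $|q|=3$, give the value $w'_t$ to one point of $q$, chosen arbitrarily, and $0$ to the other two. The total weight is unchanged, $w(q)\le1$, and $w(e)\le w'(e')\le1$ for $e\ne q$.
\end{proof}

So contraction loses at most $2$ in $\theta$ while (F1) lowers the degree by one, exactly as Theorem~\ref{thm:vanish} allows. Deletion keeps the degree and may lower $\theta$; this is the difficulty of the proof. The first remedy is that an edge need not be deleted entirely.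

\begin{lemma}[Shrinking]\label{lem:shrink}
Let $q$ be a live edge of $H$, let $q_0\subsetneq q$, and let $H^-$ be $H$ with $q$ replaced by $q_0$. If $\widetilde H_i(K(H^-))=0$ and $\widetilde H_{i-1}(K(H/q))=0$, then $\widetilde H_i(K(H))=0$. For $q_0=\emptyset$ we have $K(H^-)=K(H-q)$.
\end{lemma}

\begin{proof}
By (F1) and Lemma~\ref{lem:link}, the map $\widetilde H_i(K(H-q))\to\widetilde H_i(K(H))$ is onto. Since $K(H-q)\subseteq K(H^-)\subseteq K(H)$, it factors through $\widetilde H_i(K(H^-))=0$.
\end{proof}

The second remedy is to stop tracking $\alpha$ at each step and to track only those feasible vectors that shrinking does not disturb. The pentagon shows how.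

\begin{example}\label{ex:pentagon}
Let $H$ have points $r,a,c,d,b$ and edges $ra,ac,cd,db,br$, where $ra=\{r,a\}$ and so on. Adding the five constraints gives $\alpha(H)\le\frac52$, and $w\equiv\frac12$ attains this, so $\theta(H)=\frac52>2$ and Theorem~\ref{thm:vanish} claims $\widetilde H_0(K(H))=0$. Deleting an edge leaves a path on five points, which has three pairwise nonadjacent points, so $\theta\le2$: induction says nothing about $H-q$, whichever $q$ we choose.

Fix the point $r$, whose neighbors are $a$ and $b$, and remove $a$ and $b$ from the edges that avoid $r$. Shrink $ac$ to $\{c\}$; Lemma~\ref{lem:shrink} allows this because $H/ac$ has the live edge $br$. Then shrink $db$ to $\{d\}$; the contraction now has the live edge $ra$. What remains has the live edges $ra,br,cd$, and its complex is the join of the two isolated vertices $ra,br$ with $K(W)$, where $W$ is the system on $\{c,d\}$ with the edge $cd$. By (F2) we need $\widetilde H_{-1}(K(W))=0$, that is, a live edge in $W$. This can be predicted from $\theta(H)$ alone: a feasible vector for $W$, extended by $w_r=1$ and $w_a=w_b=0$, is feasible for $H$, so $\alpha(W)\le\alpha(H)-1=\frac32$ and $\theta(W)\ge\frac12>0$. The shrinking steps cost nothing because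 these extended vectors vanish at the removed points.
\end{example}

We now set up this procedure in general. Let $G$ be a system with a distinguished point $r$, the \emph{root}. Put
\[
N(G)=\bigcup_{e\ni r}e\setminus\{r\},\qquad U(G)=X(G)\setminus\big(N(G)\cup\{r\}\big).
\]
Live edges containing $r$ are \emph{inner}, the other live edges are \emph{outer}. A \emph{move} selects an outer edge $q$ and a point $s\in q\cap N(G)$, and either \emph{shrinks} $q$ to $q\setminus\{s\}$ or \emph{contracts} $q$. As $r\notin q$, the root survives. A system obtained from $G$ by a sequence of moves with exactly $g$ contractions is a \emph{descendant of depth $g$}; it has $|X(G)|-2g$ points. A system is \emph{terminal} if no move is possible, that is, if every outer edge lies in $U$. The \emph{core} of a terminal system $G'$ is the system $W$ with point set $U(G')$ whose edges are the outer edges of $G'$. Inner edges lie in $N(G')\cup\{r\}$, which is disjoint from $U(G')$, so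
\begin{equation}\label{eq:join}
K(G')=K(\text{inner edges of }G')*K(W).
\end{equation}

\begin{lemma}\label{lem:terminal}
Let $G$ be a rooted system and $i$ an integer. If $\widetilde H_{i-g}(K(G'))=0$ for every $g\ge0$ and every terminal descendant $G'$ of depth $g$, then $\widetilde H_i(K(G))=0$.
\end{lemma}

\begin{proof}
Induction on $\|G\|$. If $G$ is terminal, take $G'=G$ and $g=0$. Otherwise choose $q$ and $s$ as in a move, and let $G^-$ be the result of shrinking. Both $\|G^-\|$ and $\|G/q\|$ are smaller than $\|G\|$. A descendant of $G^-$ of depth $g$ is a descendant of $G$ of depth $g$, so $\widetilde H_i(K(G^-))=0$ by induction. A descendant of $G/q$ of depth $g$ is a descendant of $G$ of depth $g+1$, so $\widetilde H_{i-1}(K(G/q))=0$ by induction. Apply Lemma~\ref{lem:shrink}.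
\end{proof}

The next lemma compares a descendant with the system we started from. The point is that a merged point always falls into $N$, so $U$ consists of original points only. For an edge $e$ of $G$ that has not been contracted, $e'$ denotes its image in the descendant $G'$.

\begin{lemma}[Lifting]\label{lem:lift}
Let $G'$ be a descendant of the rooted system $G$.
\begin{enumerate}
\item[(a)] The edges of $G'$ containing $r$ are the images of the edges of $G$ containing $r$, and none of the latter is contracted.
\item[(b)] $U(G')\subseteq U(G)$. If an edge $e$ of $G$ has not been contracted, then $e\cap U(G')\subseteq e'$; if it has, then $e\cap U(G')=\emptyset$.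
\item[(c)] Let $G'$ be terminal with core $W$, let $w'$ be feasible for $W$, and let $w\in[0,1]^{X(G)}$ equal $w'$ on $U(G')$ and $0$ elsewhere. Then $w$ is feasible for $G$, and $w(e)=0$ for every edge $e$ of $G$ that contains $r$ or has been contracted.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A move shrinks or contracts an edge avoiding $r$. It neither removes $r$ from an edge nor adds $r$ to one.

(b) Induction on the number of moves; the case $G'=G$ is trivial. Let (b) hold for $G'$, write $N=N(G')$ and $U=U(G')$, and make one more move, at the outer edge $q'$ and the point $s\in q'\cap N$. Shrinking leaves the point set and the edges through $r$ unchanged, hence also $N$ and $U$, and removes from $q'$ only the point $s\notin U$; so (b) persists. Now contract $q'$. If $|q'|=2$, the new $N$ is $N\setminus q'$. If $|q'|=3$, it is $(N\setminus q')\cup\{t\}$, because some edge through $r$ contains $s\in q'$ and so acquires $t$. In both cases the new $U$ is $U\setminus q'$. For an uncontracted $e\ne q$ we get $e\cap(U\setminus q')\subseteq e'\setminus q'$, which is contained in the new image of $e$. For $q$ itself, $q\cap(U\setminus q')\subseteq q'\setminus q'=\emptyset$. Edges contracted earlier still avoid the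 smaller set $U\setminus q'$.

(c) Write $U=U(G')$; by (b), $U\subseteq X(G)$, so $w$ is well defined. An edge through $r$ lies in $N(G)\cup\{r\}$, which is disjoint from $U(G)\supseteq U$, and a contracted edge avoids $U$; these edges have weight $0$. Let $e$ be any other edge. Then $r\notin e'$ by (a) and $e\cap U\subseteq e'$ by (b). If $e'$ is dead, then $|e\cap U|\le1$ and $w(e)\le1$. If $e'$ is live, it is an edge of $W$ and $w(e)=w'(e\cap U)\le w'(e')\le1$.
\end{proof}

\section{Proof of the vanishing theorem}\label{sec:proof}

Suppose Theorem~\ref{thm:vanish} fails, and choose a system $H$ and an index $j\ge-1$ with $\theta(H)>2(j+1)$ and $\widetilde H_j(K(H))\ne0$ such that $\|H\|$ is as small as possible. Discard the dead edges; let $X$ be the point set and $E$ the set of edges. By minimality, and because homology vanishes below degree $-1$: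
\begin{enumerate}
\item[(M)] if $\|G\|<\|H\|$ and $i$ is any integer with $\theta(G)>2(i+1)$, then $\widetilde H_i(K(G))=0$.
\end{enumerate}
Since $\theta(H)>0$, we have $E\ne\emptyset$.

\subsection*{Every edge is critical, and the average degree is at most three}

Let $q\in E$. By Lemma~\ref{lem:theta}, $\theta(H/q)>2j$, so $\widetilde H_{j-1}(K(H/q))=0$ by (M). If $\theta(H-q)>2(j+1)$, then $\widetilde H_j(K(H-q))=0$ by (M), and Lemma~\ref{lem:shrink} gives $\widetilde H_j(K(H))=0$, which is false. Hence $\theta(H-q)\le2(j+1)<\theta(H)$, that is,
\begin{equation}\label{eq:critical}
\alpha(H-q)>\alpha(H)\qquad\text{for every }q\in E.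
\end{equation}
In particular no two edges are equal as sets, since deleting one of two equal edges does not change $\alpha$.

The procedure of Example~\ref{ex:pentagon} works best at a root of small degree, where the degree of a point is the number of edges containing it. Criticality forces small degrees, through LP duality. Let $X_+$ be the set of points of positive degree and $X_0=X\setminus X_+$. Points of $X_0$ take weight $1$, and on $X_+$ the bound $w_s\le1$ follows from the edge constraints. The duality theorem of linear programming therefore gives
\[
\alpha(H)=|X_0|+\min\Big\{\sum_{e\in E}y_e:\ y\ge0,\ \sum_{e\ni s}y_e\ge1\text{ for all }s\in X_+\Big\},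
\]
with the minimum attained. Every optimal $y$ has all coordinates positive: if $y_q=0$, then for $w$ feasible for $H-q$,
\[
w(X_+)\le\sum_{s\in X_+}w_s\sum_{e\ni s}y_e=\sum_{e\ne q}y_e\,w(e)\le\sum_ey_e,
\]
so $\alpha(H-q)\le\alpha(H)$, contrary to \eqref{eq:critical}.

We claim $|E|\le|X_+|$. Otherwise the $|X_+|$ equations $\sum_{e\ni s}z_e=0$ $(s\in X_+)$ have a solution $z\ne0$ in $\mathbb R^E$. Their sum is $\sum_e|e|z_e=0$, so $z$ has coordinates of both signs, and replacing $z$ by $-z$ if necessary we have $\sum_ez_e\le0$. Take an optimal $y$ and the largest $\lambda\ge0$ with $y+\lambda z\ge0$, which exists since $z$ has a negative coordinate. Then $y+\lambda z$ is feasible, has objective value at most that of $y$, and has a zero coordinate; this contradicts the previous paragraph.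

Counting incidences, $\sum_{s\in X_+}\deg s=\sum_e|e|\le3|E|\le3|X_+|$. So either some point has degree $1$ or $2$, or all degrees in $X_+$ are at least $3$ and equality holds throughout. We reach a contradiction in both cases.

\subsection*{Case A: a point $r$ of degree one or two}

Take $r$ as the root of $H$. By Lemma~\ref{lem:terminal} it suffices to show $\widetilde H_{j-g}(K(G'))=0$ for every terminal descendant $G'$ of depth $g$. Let $N=N(G')$, and let $W$ be the core. By Lemma~\ref{lem:lift}(a), the edges of $W$ are images of edges of $H$ avoiding $r$, and images are never larger than the originals; as $\deg r\ge1$, this gives $\|W\|<\|H\|$.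

Let $w'$ be optimal for $W$ and $w$ its extension from Lemma~\ref{lem:lift}(c). All edges of $H$ through $r$ have weight $0$, so $w$ remains feasible for $H$ when $w_r$ is raised to $1$. Hence $\alpha(H)\ge\alpha(W)+1$. Since $W$ has $|X|-2g-|N|-1$ points,
\begin{equation}\label{eq:caseA}
\theta(W)\ge\theta(H)-2g-|N|>2(j-g+1)-|N|.
\end{equation}
By Lemma~\ref{lem:lift}(a), $G'$ has at most two inner edges. We use \eqref{eq:join}.
\begin{itemize}
\item \emph{No inner edge.} Then $N=\emptyset$ and $K(G')=K(W)$, and (M) with \eqref{eq:caseA} gives $\widetilde H_{j-g}(K(W))=0$.
\item \emph{One inner edge.} Its complex is a single vertex, so $K(G')$ is a cone.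
\item \emph{Two inner edges, $|N|\ge3$.} Both contain $r$ and their union has at least four points. So one of them is a triple $\{r,a,b\}$, and since $|N|\ge3$ the other contains a point $c\notin\{r,a,b\}$. The pairs $\{a,b\}$ and $\{r,c\}$ are disjoint, so the two edges form a face and $K(G')$ is a cone.
\item \emph{Two inner edges, $|N|\le2$.} Their union has at most three points, so their complex consists of two isolated vertices, and (F2) gives $\widetilde H_{j-g}(K(G'))\cong\widetilde H_{j-g-1}(K(W))$. By \eqref{eq:caseA}, $\theta(W)>2(j-g)$, so this group vanishes by (M).
\end{itemize}
Thus $\widetilde H_j(K(H))=0$, a contradiction.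

The degree bound is used only in this list, and there it is needed. Three inner edges $\{r,a\},\{r,b\},\{r,c\}$ form three isolated vertices; joining with them lowers the required degree by one, which pays for a loss of $2$ in $\theta$, whereas \eqref{eq:caseA} loses $|N|=3$.

\subsection*{Case B: all edges are triples and all points of $X_+$ have degree three}

Let $n=|X_+|=|E|$. Counting each point three times,
\begin{equation}\label{eq:regular}
w(X_+)=\tfrac13\sum_{e\in E}w(e)\qquad\text{for all }w\in\mathbb R^X.
\end{equation}
So $\alpha(H)\le|X_0|+\frac n3$, with equality for the vector equal to $\frac13$ on $X_+$ and $1$ on $X_0$, and $\theta(H)=\frac{2n}3$.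

No point has small degree, so we create one. Fix an edge $p=\{r,a,b\}$, and let $q_1,q_2$ be the other two edges through $r$. Let $H_1$ be $H$ with $q_1$ replaced by $q_1\setminus\{r\}$, and let $H_2$ be $H_1$ with $q_2$ replaced by $q_2\setminus\{r\}$. In $H_2$ the only edge through $r$ is $p$. The price is that lifted vectors must be feasible for $H$, where $w_r=1$ may violate $q_1$ or $q_2$; we keep $w_r=0$ and lose the unit gained in Case~A. Identity~\eqref{eq:regular} pays it back: each edge of weight $0$ lowers the bound on $w(X_+)$ by $\frac13$, and we shall find three such edges.

\emph{It suffices to show $\widetilde H_j(K(H_2))=0$.} We first bound $\theta(H_1/q_2)$ in terms of $\theta(H)$. Write $q_2=\{r,c,d\}$. Given $w'$ feasible for $H_1/q_2$, let $w=w'$ off $q_2$, $w_c=w'_t$ and $w_r=w_d=0$. By the proof of Lemma~\ref{lem:theta}, $w$ is feasible for $H_1$ with the same total weight, and $w(q_1)=w(q_1\setminus\{r\})\le1$ because $w_r=0$; so $w$ is feasible for $H$. Hence $\alpha(H_1/q_2)\le\alpha(H)$ and $\theta(H_1/q_2)\ge\theta(H)-2>2j$, and (M) gives $\widetilde H_{j-1}(K(H_1/q_2))=0$. If $\widetilde H_j(K(H_2))=0$, Lemma~\ref{lem:shrink} applied to $q_2$ in $H_1$ gives $\widetilde H_j(K(H_1))=0$. We saw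 above that $\widetilde H_{j-1}(K(H/q_1))=0$, so Lemma~\ref{lem:shrink} applied to $q_1$ in $H$ gives $\widetilde H_j(K(H))=0$, the desired contradiction.

Take $r$ as the root of $H_2$; then $N(H_2)=\{a,b\}$. By Lemma~\ref{lem:terminal} it suffices to show $\widetilde H_{j-g}(K(G'))=0$ for every terminal descendant $G'$ of $H_2$ of depth $g$. By Lemma~\ref{lem:lift}(a), the image $p'$ of $p$ is the only edge of $G'$ through $r$. If $p'$ is live, then $K(G')$ is a cone by \eqref{eq:join}. So let $p'=\{r\}$. Then $N(G')=\emptyset$ and $K(G')=K(W)$ for the core $W$, which has $|X|-2g-1$ points and satisfies $\|W\|\le\|H_2\|<\|H\|$.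

\emph{The depth satisfies $g\ge2$.} Shrinking does not change $N$, so $g\ge1$. Suppose $g=1$. Let $q\ne p$ be the contracted edge, and let $q'$ be its image in the system $G''$ just before the contraction. Only shrinking moves precede and follow the contraction, so $N(G'')=\{a,b\}$, $U(G'')=X\setminus\{r,a,b\}$, and the contraction turns $N$ into $\emptyset$. Contracting a triple would put $t$ into $N$, so $|q'|=2$, and $\{a,b\}\setminus q'=\emptyset$ forces $q'=\{a,b\}$. By Lemma~\ref{lem:lift}(b), the edge $q$ of $H_2$ has no point in $U(G'')$, so it lies in $\{r,a,b\}$. The corresponding edge of $H$ differs from it at most by the point $r$ and has three points, so it equals $p$ as a set. This contradicts the fact that no two edges of $H$ are equal.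

\emph{The bound on $\theta(W)$.} Let $w'$ be optimal for $W$ and $w$ its extension from Lemma~\ref{lem:lift}(c), which is feasible for $H_2$. The edges of $H$ and $H_2$ differ only in the point $r$, and $w_r=0$. So $w$ is feasible for $H$, and it gives weight $0$ to $p$ and to the $g$ contracted edges. By \eqref{eq:regular}, $\alpha(W)=w(X)\le|X_0|+\frac{n-g-1}3$. Therefore
\[
\theta(W)\ge\big(n+|X_0|-2g-1\big)-|X_0|-\frac{n-g-1}3=\theta(H)-2g+\frac{g-2}3\ge\theta(H)-2g>2(j-g+1),
\]
and (M) gives $\widetilde H_{j-g}(K(W))=0$.

Both cases are contradictory, which proves Theorem~\ref{thm:vanish}, and with it Theorem~\ref{thm:rainbow}, Proposition~\ref{prop:robust} and Theorem~\ref{thm:main}. \qed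

\begin{example}
The four triples on $\{r,a,b,c\}$ form a system of the shape in Case~B, with $\theta=\frac83>2$, so $j=0$ is the degree of interest. For $p=\{r,a,b\}$ the outer edges of $H_2$ are $\{a,c\},\{b,c\},\{a,b,c\}$. Shrinking removes only $a$ or $b$, so an outer edge that is still live at the first contraction is $\{a,c\}$, $\{b,c\}$ or $\{a,b,c\}$, and contracting it turns $p$ into $\{r,b\}$, $\{r,a\}$ or $\{r,t\}$. Thus $p$ is live at depth at most $1$, where all terminal descendants are cones, and at depth $g\ge2$ the degree $j-g$ is below $-1$. If instead the triple $\{r,a,b\}$ is taken three times, the outer edges of $H_2$ are $\{a,b\}$ twice, and one contraction kills $p$; this is the situation that criticality~\eqref{eq:critical} excludes.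
\end{example}

\begin{thebibliography}{9}

\bibitem{HS}
Penny Haxell and Tibor Szab\'o,
\emph{Improved Integrality Gap in Max-Min Allocation: or Topology at the North Pole},
arXiv:2202.01143 (2022).

\end{thebibliography}
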